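# Maximal closed subgroups of groups with many minimal normal subgroups

## The diagonal in $A_5\times A_5$ and in $A_5\times A_5\times A_5$

Let $S=A_5$, a finite non-abelian simple group, let $G=S\times S$, and let $H=\{(h,h):h\in S\}$ be the diagonal. I claim that no subgroup lies strictly between $H$ and $G$.

Let $H\le K\le G$ and consider $N=K\cap(S\times 1)$. If $(a,1)\in N$ and $h\in S$, then conjugating by $(h,h)\in K$ gives $(hah^{-1},1)\in N$. So $N$ is a normal subgroup of $S\times1\cong S$, and by simplicity it is trivial or everything. If $N=S\times 1$, then $K\supseteq (S\times1)H=G$. If $N=1$, take $(a,b)\in K$ and write $(a,b)=(ab^{-1},1)(b,b)$. The first factor is in $N$, so $a=b$. Hence $K=H$.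

So $H$ is a maximal subgroup. It also contains no nontrivial normal subgroup of $G$: if $D\le H$ is normal in $G$ and $(d,d)\in D$, then conjugating by $(s,1)$ gives $(sds^{-1},d)\in H$, so $d$ is central in $S$, hence $d=1$. The group $G$ has exactly two minimal normal subgroups, the factors $S\times 1$ and $1\times S$ (Lemma 6 below proves this in general). With one factor only, things are easier: the point stabilizer $A_4$ in $A_5$ is maximal (the action on five points is 2-transitive), contains no nontrivial normal subgroup, and $A_5$ itself is the one minimal normal subgroup.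

Now try three factors. With $G=S^3$ and $H$ the diagonal, maximality fails at once:
$$H<\{(a,a,b):a,b\in S\}<S^3 .$$
Could a cleverer $H$ work in $S^3$? Suppose $H$ is maximal and contains no nontrivial normal subgroup of $G=M\times N\times L$, the three copies of $S$. Since $M\not\le H$, we get $MH=G$, and likewise $NH=G$. Put $D=H\cap C_G(N)$. It is normalized by $H$ and centralized by $N$, so it is normal in $NH=G$; being inside $H$, it is trivial. Now $C_G(N)=M\times L$ contains $M$, and every element of it can be written $mh$ with $m\in M$, $h\in H$; then $h\in C_G(N)\cap H=D=1$. So $M\times L=M$, a contradiction.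

Two simple factors are possible and three are not, at least here. The argument used $MH=G$ twice. In a topological group, where "maximal" means maximal among *closed* subgroups, one obtains only that $MH$ is dense. These notes are about what happens in that gap.

## Faithful irreducible coset spaces

All topological groups are Hausdorff.

**Definition.** Let $H$ be a closed subgroup of a topological group $G$. The coset space $G/H$ is *irreducible* if $H\ne G$ and there is no closed subgroup $K$ with $H<K<G$. It is *faithful* if $G$ acts faithfully on $G/H$, that is, $\bigcap_{g\in G}gHg^{-1}=\{1\}$.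

The intersection is the *core* of $H$, the largest normal subgroup of $G$ contained in $H$. For example, $\mathbb R/\mathbb Z$ is neither: $\frac12\mathbb Z$ lies strictly between, and the core is $\mathbb Z$. For finite discrete groups, $A_5/A_4$ and $(S\times S)/\text{diagonal}$ are both faithful and irreducible.

**Definition.** $\mathcal M_G$ is the set of *minimal closed normal subgroups* of $G$: the nontrivial closed normal subgroups $M$ such that no nontrivial closed normal subgroup of $G$ is properly contained in $M$.

For instance $|\mathcal M_{S\times S}|=2$ for $S=A_5$, while $\mathcal M_{\mathbb Z}=\varnothing$ for discrete $\mathbb Z$, because $n\mathbb Z$ properly contains $2n\mathbb Z$.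

Colin D. Reid's paper "Decomposition of locally compact coset spaces", arXiv:2106.15180 (2021), asks the following. Let $G/H$ be faithful and irreducible. (i) Can $\mathcal M_G$ be infinite? (ii) Can we have $|\mathcal M_G|>2$? We show that the answer to both is yes, and that every cardinal number occurs as $|\mathcal M_G|$.

One more construction is needed for the statements. Given locally compact groups $X_p$ with compact open subgroups $Y_p$ ($p\in P$), the *restricted product* $\prod'_{p\in P}(X_p:Y_p)$ consists of the tuples with $x_p\in Y_p$ for all but finitely many $p$. It is topologized so that $\prod_pY_p$, with its product topology, is an open subgroup. A base of neighborhoods of $1$ is given by the sets $\prod_{p\in T}W_p\times\prod_{p\notin T}Y_p$ with $T$ finite and $W_p$ a neighborhood of $1$ in $X_p$. For $X_p=\mathbb Q_p$, $Y_p=\mathbb Z_p$ and all primes $p$, the constant tuple $1/6$ belongs to the restricted product, and the tuple $(1/p)_p$ does not.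

Throughout, $PSL_2(F)=SL_2(F)/\{\pm1\}$, and $PSL_2(R)$ for a subring $R\subseteq\mathbb R$ means the image of $SL_2(R)$.

**Theorem 1.** For every infinite cardinal $\kappa$ there is a Hausdorff topological group $G$ and a discrete (so closed) subgroup $H$ with $G/H$ faithful irreducible and $|\mathcal M_G|=\kappa$.

**Theorem 2.** Let $P$ be any set of primes, $R=\mathbb Z[1/p:p\in P]$,
$$G=PSL_2(\mathbb R)\times\prod_{p\in P}{}'\,PSL_2(\mathbb Q_p)$$
(restricted product with respect to $PSL_2(\mathbb Z_p)$, the image of $SL_2(\mathbb Z_p)$), and $H=PSL_2(R)$ embedded diagonally. Then $G$ is locally compact and second countable, $H$ is discrete, $G/H$ is faithful irreducible, and $|\mathcal M_G|=|P|+1$.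

**Proposition 3.** There is a faithful irreducible $G/H$ with $|\mathcal M_G|=0$.

**Proposition 4.** Let $G/H$ be faithful irreducible.

1. For every nontrivial closed normal subgroup $M$, the subgroup $MH$ is dense in $G$ and $H\cap C_G(M)=1$. If $|\mathcal M_G|\ge2$, then $M\cap H=1$ for all $M\in\mathcal M_G$.
2. If $MH=G$ for some $M\in\mathcal M_G$, then $|\mathcal M_G|\le2$. So if $|\mathcal M_G|\ge3$, then for every $M\in\mathcal M_G$ the subgroup $MH$ is dense, proper and not closed. In particular no $M\in\mathcal M_G$ is compact or open, $H$ is neither compact nor open, and $G$ is neither compact nor discrete.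

**Corollary 5.** Every cardinal equals $|\mathcal M_G|$ for some faithful irreducible $G/H$. The cardinals $1\le\kappa\le\aleph_0$ occur with $G$ locally compact and second countable and $H$ discrete.

The corollary combines Proposition 3 for $\kappa=0$, Theorem 2 for $1\le\kappa\le\aleph_0$ (take $|P|=\kappa-1$ for finite $\kappa$, and $P$ infinite for $\kappa=\aleph_0$), and Theorem 1 for infinite $\kappa$. Theorem 1 alone answers (i) and (ii); Theorem 2 answers them again with locally compact groups.

We use these textbook facts freely. The closure of a subgroup is a subgroup; the centralizer of any subset, and the normalizer of a closed subgroup, are closed; a discrete subgroup of a Hausdorff group is closed; an open subgroup is closed. For an infinite field $F$, $SL_2(F)$ is generated by the matrices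
$$u(x)=\begin{pmatrix}1&x\\0&1\end{pmatrix},\qquad u^-(x)=\begin{pmatrix}1&0\\x&1\end{pmatrix}\qquad(x\in F),$$
and $PSL_2(F)$ is simple and non-abelian.

## How far the finite argument goes: proof of Proposition 4

We rerun the $S^3$ computation and watch where closures intervene.

**Part 1: density and trivial intersections.** Let $M$ be nontrivial, closed and normal. By faithfulness $M\not\le H$, so $\overline{MH}$ is a closed subgroup properly containing $H$, and irreducibility gives $\overline{MH}=G$.

Let $D=H\cap C_G(M)$, a closed subgroup. It is normalized by $H$, because $C_G(M)$ is normal in $G$, and it is centralized by $M$. So the closed subgroup $N_G(D)$ contains the dense subgroup $MH$, and $N_G(D)=G$. Thus $D$ is a normal subgroup of $G$ inside $H$, and $D=1$.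

Now let $M\ne N$ be in $\mathcal M_G$. The closed normal subgroup $M\cap N$ is properly contained in at least one of $M$, $N$, so minimality gives $M\cap N=1$. Hence $[M,N]\le M\cap N=1$, and $M\cap H\le C_G(N)\cap H=1$.

**Part 2: the bound when $MH=G$.** Suppose $MH=G$ and $N\in\mathcal M_G\setminus\{M\}$. Then $M\le C_G(N)$. Every $c\in C_G(N)$ is $c=mh$ with $m\in M$, $h\in H$, and $h=m^{-1}c\in H\cap C_G(N)=1$ by Part 1. So $C_G(N)=M$. Any $L\in\mathcal M_G\setminus\{N\}$ centralizes $N$, so $L\le M$ and $L=M$ by minimality. Hence $\mathcal M_G=\{M,N\}$, and in every case $|\mathcal M_G|\le 2$.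

If $|\mathcal M_G|\ge3$, it follows that $MH\ne G$ for each $M\in\mathcal M_G$; as $MH$ is dense, it is not closed. If $M$ or $H$ is compact, then $MH$ is closed, since the product of a compact set and a closed set is closed. If $M$ or $H$ is open, then $MH$ is an open subgroup, hence closed. So none of these can happen. If $G$ is compact, then $H$ is compact; if $G$ is discrete, then $H$ is open; so these cannot happen either. $\blacksquare$

The bound $2$ is attained by the opening example. The exact step that breaks in general is the factorization $c=mh$: if $MH$ is merely dense, elements of $C_G(N)$ are limits of products $mh$, and the factors $h$ need not centralize $N$. So an example with three or more minimal normal subgroups must make *every* $MH$ dense without being closed.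

## Products of simple groups, and what the topology must do

The natural candidates are still diagonal subgroups in products of simple groups. For these, $\mathcal M_G$ is easy to read off.

**Lemma 6.** Let $(M_i)_{i\in I}$ be non-abelian simple groups and $G\le\prod_iM_i$ a subgroup containing every $M_i$ (embedded as the $i$-th factor). Every nontrivial normal subgroup $N$ of $G$ contains some $M_i$. Hence, if $G$ carries a Hausdorff group topology in which all $M_i$ are closed, then $\mathcal M_G=\{M_i:i\in I\}$.

*Proof.* Let $1\ne g\in N$ with $g_i\ne1$. Since $M_i$ has trivial center, some $m\in M_i$ does not commute with $g_i$. The commutator $gmg^{-1}m^{-1}=g\cdot(mg^{-1}m^{-1})$ lies in $N$. All its coordinates outside $i$ are $1$, and its $i$-th coordinate is not. So $N\cap M_i\ne1$. It is normal in $M_i$, so $M_i\le N$ by simplicity.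

Each $M_i$ is normal in $G$. A nontrivial normal subgroup of $G$ inside $M_i$ is normal in $M_i$, hence equal to $M_i$; so if $M_i$ is closed, it is in $\mathcal M_G$. Conversely, any element of $\mathcal M_G$ contains some $M_i$ and equals it by minimality. $\square$

The first thing to try is to keep the diagonal and the same topology in all coordinates, say $S$ any fixed Hausdorff group and $G\le S^I$ with a topology for which all projections to $S$ are continuous. This fails exactly as $A_5^3$ did: for $i\ne j$ the subgroup $\{g\in G:g_i=g_j\}$ is closed, because it is the set where two continuous maps to a Hausdorff space agree. For $|I|\ge3$ and $G$ containing all factors it lies strictly between the diagonal and $G$.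

The remedy is to give the coordinates *incompatible* topologies. We take matrices over a field with many places, put on the $i$-th coordinate the topology of the $i$-th place, and arrange two properties that pull in opposite directions: the diagonal $H$ is discrete, but as soon as one coordinate is released, $M_vH$ is dense. The additive model is the field of rational functions. A rational function without poles on the projective line is constant, whereas one that may have arbitrary poles at a single point $v$ can be prescribed approximately at all the other points.

## Rational functions: the group and its topology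

We now construct $G$ for Theorem 1. Let $\kappa$ be an infinite cardinal and $k$ an algebraically closed field of characteristic $2$ with $|k|=\kappa$, for instance an algebraic closure of $\mathbb F_2(X)$ with $|X|=\kappa$. Let $F=k(t)$ and $S=SL_2(F)$. In characteristic $2$ we have $-1=1$, so $S=PSL_2(F)$ is simple with trivial center.

Let $I=k\cup\{\infty\}$, so $|I|=\kappa$. For $i\in I$ let $\mathcal O_i\subset F$ be the valuation ring of the point $i$ of the projective line: for $i=c\in k$ the valuation is the order at $t=c$, and for $i=\infty$ it is $-\deg$. Let $\mathfrak p_i$ be its maximal ideal. Two facts will be used.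

* Each $f\in F$ lies in $\mathcal O_i$ for all but finitely many $i$, since $f$ has finitely many poles.
* $\bigcap_{i\in I}\mathcal O_i=k$. Write $f=a/b$ in lowest terms. If $b$ is not constant, it has a root $c\in k$, and $f\notin\mathcal O_c$. So $f$ is a polynomial, and $f\in\mathcal O_\infty$ forces degree $\le0$.

Define
$$G=\{(g_i)\in S^I:\text{ there is }h\in S\text{ with }g_i=h\text{ for all but finitely many }i\},\qquad H=\{(h)_{i\in I}:h\in S\}.$$
Let $M_i\cong S$ be the $i$-th coordinate subgroup. If $g$ has almost constant value $h$, then $(h)^{-1}g$ has finite support, so $G=H\cdot\bigoplus_iM_i$.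

To topologize $G$ we use this standard fact: let $\mathcal B$ be a nonempty family of subgroups of a group $G$ such that the intersection of any two members contains a member, and such that for $g\in G$, $U\in\mathcal B$ there is $V\in\mathcal B$ with $gVg^{-1}\subseteq U$. Then $\mathcal B$ is a base of neighborhoods of $1$ for a group topology, which is Hausdorff if and only if $\bigcap\mathcal B=1$. For example, the subgroups $p^n\mathbb Z$ of $\mathbb Z$ give the $p$-adic topology.

For $n\ge0$ let $U_i(n)=\{g\in SL_2(\mathcal O_i):g\equiv1\bmod\mathfrak p_i^n\}$, so $U_i(0)=SL_2(\mathcal O_i)$. For $n=(n_i)\in\mathbb Z_{\ge0}^I$ *with finite support* let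
$$U(n)=G\cap\prod_{i\in I}U_i(n_i).$$

**Step 1. These subgroups define a Hausdorff group topology.** We have $U(\max(n,n'))\subseteq U(n)\cap U(n')$. For the conjugation condition, fix $g\in G$ and $n$; we need $m$ of finite support with $gU(m)g^{-1}\subseteq U(n)$.

For all but finitely many $i$ the coordinate $g_i$ equals a fixed $h\in S$, and for all but finitely many $i$ the entries of $h$ lie in $\mathcal O_i$. So $g_i\in U_i(0)$ for all but finitely many $i$. For such $i$ put $m_i=n_i$: this works because $U_i(n_i)$ is normal in $U_i(0)$, as the kernel of reduction mod $\mathfrak p_i^{n_i}$. For each of the remaining finitely many $i$, choose $e\ge0$ such that the entries of $g_i$ and $g_i^{-1}$ have poles of order at most $e$ at $i$, and put $m_i=n_i+2e$. If $X\equiv0\bmod\mathfrak p_i^{m_i}$, then $g_iXg_i^{-1}\equiv0\bmod\mathfrak p_i^{n_i}$, so $g_i(1+X)g_i^{-1}=1+g_iXg_i^{-1}$ lies in $U_i(n_i)$ whenever $1+X\in U_i(m_i)$. The support of $m$ is finite.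

The topology is Hausdorff: an element of all $U(n)$ has each coordinate congruent to $1$ modulo all powers of $\mathfrak p_i$, so it is $1$.

**Step 2. $|\mathcal M_G|=\kappa$.** In the same way the $U_i(n)$, $n\ge0$, make $S$ a Hausdorff topological group, which we call $S_i$. The projection $G\to S_i$ is a homomorphism, and the preimage of $U_i(n)$ contains the $U(\cdot)$ with value $n$ at $i$ and $0$ elsewhere; so the projection is continuous. Hence $M_i=\bigcap_{j\ne i}\ker(G\to S_j)$ is closed. By Lemma 6, $\mathcal M_G=\{M_i:i\in I\}$, of cardinality $\kappa$.

**Step 3. $H$ is discrete, hence closed.** Let $n_\infty=1$ and $n_i=0$ otherwise. If $h\in S$ gives an element of $H\cap U(n)$, its entries lie in $\bigcap_i\mathcal O_i=k$, and $h\equiv1\bmod\mathfrak p_\infty$. Since $k\cap\mathfrak p_\infty=0$, $h=1$.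

## Releasing one coordinate: $M_vH$ is dense

The additive approximation comes first.

**Lemma 7.** Let $v\ne w$ in $I$, $x\in F$, and $n\in\mathbb Z_{\ge0}^I$ of finite support. There is $r\in F$ with $r-x\in\mathfrak p_w^{n_w}$ and $r\in\mathfrak p_i^{n_i}$ for all $i\ne v,w$.

Try it once by hand: $v=\infty$, $w=0$, $x=1/t$, $n_0=2$, $n_1=1$, all other $n_i=0$. Take $r=t^{-1}+t^2$. Then $r-x=t^2\in\mathfrak p_0^2$; at $t=1$ the value is $1+1=0$, so $r\in\mathfrak p_1$; and at the other points of $k$ it is regular. At $\infty$ it has a pole, which is allowed.

*Proof.* First reduce to $v=\infty$. If $v=a\in k$, put $s=1/(t-a)$, so $F=k(s)$. The function $s$ has a simple pole at $t=a$ and a simple zero at $t=\infty$. For $c\in k\setminus\{a\}$ the function $s-\frac1{c-a}=\frac{c-t}{(t-a)(c-a)}$ has a simple zero at $t=c$. So in the coordinate $s$ the same valuation rings are those of the points of $k\cup\{\infty\}$, with the point $t=a$ becoming $s=\infty$. (A valuation trivial on $k$ for which $s-b$ is a uniformizer is the order at $s=b$, since a polynomial in $s$ not vanishing at $b$ is then a nonzero constant plus a multiple of $s-b$. Likewise, if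 $1/s$ is a uniformizer, the valuation is $-\deg$ in $s$.) Renaming $s$ as $t$, we may assume $v=\infty$ and $w=c\in k$.

By partial fractions write $x=x_0+y$ with $x_0\in(t-c)^{-1}k[(t-c)^{-1}]$, the polar part at $c$, and $y\in\mathcal O_c$. Since $k[t]/(t-a)^l\cong\mathcal O_a/\mathfrak p_a^l$, the Chinese remainder theorem in $k[t]$ gives $f\in k[t]$ with
$$f\equiv y\bmod\mathfrak p_c^{n_c},\qquad f\equiv-x_0\bmod\mathfrak p_i^{n_i}\ \text{ for the finitely many } i\in k\setminus\{c\}\text{ with }n_i>0;$$
here $x_0\in\mathcal O_i$ for $i\ne c$. Put $r=x_0+f$. Then $r-x=f-y\in\mathfrak p_c^{n_c}$; at $i\in k\setminus\{c\}$ with $n_i>0$ we have $r\in\mathfrak p_i^{n_i}$; and at the other $i\in k\setminus\{c\}$ both $x_0$ and $f$ are regular, so $r\in\mathcal O_i$. $\square$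

**Lemma 8.** For every $v\in I$, $M_vH$ is dense in $G$.

*Proof.* Let $C=\overline{M_vH}$, a closed subgroup. Fix $w\ne v$ and $x\in F$, and let $e_w(x)\in M_w$ have $w$-coordinate $u(x)$. Given $n$, take $r$ from Lemma 7. Let $\tilde u(r)\in H$ be the constant tuple $u(r)$ and let $m\in M_v$ have $v$-coordinate $u(r)^{-1}$. The element $m\,\tilde u(r)\,e_w(x)^{-1}$ has coordinate $1$ at $v$, coordinate $u(r-x)\in U_w(n_w)$ at $w$, and coordinate $u(r)\in U_i(n_i)$ at every other $i$. So it lies in $U(n)$, that is,
$$m\,\tilde u(r)\in U(n)\,e_w(x)\cap M_vH .$$
As $n$ was arbitrary, $e_w(x)\in C$. The same argument with $u^-$ in place of $u$ puts the lower elementary matrices of $M_w$ in $C$. These elements generate $M_w$, so $M_w\le C$ for all $w\ne v$. Also $M_v,H\le C$. Hence $C\supseteq H\bigoplus_iM_i=G$. $\square$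

Look back at the subgroup that spoiled the naive attempt. For $i\ne j$ the group $\{g\in G:g_i=g_j\}$ contains $H$ and contains $M_l$ for any $l\ne i,j$, so by Lemma 8 it is dense. It is not closed, and it is no obstruction any more.

## A spare factor forces normality: end of the proof of Theorem 1

**Step 4. Irreducibility.** Since $M_i\cap H=1$ (as $|I|\ge2$), $H\ne G$. Let $K$ be a closed subgroup with $H<K$. We find a nontrivial part of $K$ that is normal in all of $G$.

Pick $g\in K\setminus H$ and write $g=hs$ with $h\in H$ and $s\in\bigoplus_iM_i$. Then $s=h^{-1}g\in K$ and $s\ne1$. Let $J$ be the finite support of $s$, and let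
$$G_J=\prod_{j\in J}M_j=\bigcap_{i\notin J}\ker(G\to S_i),$$
which is closed and normal in $G$. Put $N=K\cap G_J$. This is closed, and $N\ni s$, so $N\ne1$. Since $H\le K$ and $G_J$ is normal, $H$ normalizes $N$.

Because $I$ is infinite there is $i\in I\setminus J$, a spare factor: $M_i$ centralizes $G_J$, hence $N$. So the closed subgroup $N_G(N)$ contains $M_iH$, which is dense by Lemma 8, and $N_G(N)=G$. Now $N$ is a nontrivial normal subgroup of $G$, so $N\ge M_j$ for some $j$ by Lemma 6. Then $K\supseteq M_jH$, which is dense, and $K$ is closed. So $K=G$.

**Step 5. Faithfulness.** If the core of $H$ were nontrivial, it would contain some $M_i$ by Lemma 6; but $M_i\cap H=1$. $\blacksquare$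

Both questions are now answered affirmatively. Note where infinitude of $I$ entered: the element $s\in K$ had finite support, and there was an index outside it. With finitely many factors an element of $K\setminus H$ may involve all of them and leave nothing spare; with infinitely many factors in a restricted product it may have no representative of finite support modulo $H$. So Theorem 2 needs a different argument for irreducibility, although its density statement is proved in the same way.

## Rational numbers: the locally compact groups

We set up Theorem 2. Put $V=P\cup\{\infty\}$, $\mathbb Q_\infty=\mathbb R$, and $M_v=PSL_2(\mathbb Q_v)$ for $v\in V$. For $p\in P$ let $\Omega_p$ be the image of $SL_2(\mathbb Z_p)$ in $M_p$; it is compact and open. Put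
$$G_f=\prod_{p\in P}{}'(M_p:\Omega_p),\quad \Omega=\prod_{p\in P}\Omega_p,\quad G=M_\infty\times G_f,\quad O=M_\infty\times\Omega .$$
The subgroup $O$ is open in $G$, locally compact and second countable. Each $M_p/\Omega_p$ is countable ($M_p$ is second countable and $\Omega_p$ is open), and a coset in $G/O$ is determined by the finitely many nontrivial cosets $g_p\Omega_p$; so $G/O$ is countable. Hence $G$ is locally compact, Hausdorff and second countable. When $P=\{2,3\}$ this is simply $PSL_2(\mathbb R)\times PSL_2(\mathbb Q_2)\times PSL_2(\mathbb Q_3)$; when $P=\varnothing$ it is $PSL_2(\mathbb R)$, with $G_f=1$.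

An element of $R$ lies in $\mathbb Z_p$ for almost all $p$, so $SL_2(R)$ maps diagonally into $G$. The kernel is $\{\pm1\}$, as one sees at $\infty$, so the image $H$ is isomorphic to $PSL_2(R)$. Each $M_v$ is the intersection of the kernels of the projections to the other factors, hence closed. By Lemma 6, $\mathcal M_G=\{M_v:v\in V\}$, of cardinality $|P|+1$. Write $\mathrm{pr}_\infty:G\to M_\infty$ and $\mathrm{pr}_f:G\to G_f$ for the projections.

**Lemma 9.** $H\cap O$ is the image of $SL_2(\mathbb Z)$, and $H$ is discrete.

*Proof.* The image of $g\in SL_2(R)$ lies in $O$ if and only if $g\in\pm SL_2(\mathbb Z_p)=SL_2(\mathbb Z_p)$ for all $p\in P$. Then the entries lie in $R\cap\bigcap_{p\in P}\mathbb Z_p=\mathbb Z$, because denominators in $R$ involve only primes of $P$. The converse is clear. Now $PSL_2(\mathbb Z)$ is discrete in $M_\infty$; take an open neighborhood $W$ of $1$ in $M_\infty$ with $W\cap PSL_2(\mathbb Z)=1$. An element of $H\cap(W\times\Omega)$ comes from $SL_2(\mathbb Z)$ and its $\infty$-coordinate is $1$, so it is $1$. As $W\times\Omega$ is open, $H$ is discrete. $\square$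

For $v\in V$ let $A^v$ be the restricted product of the $\mathbb Q_w$, $w\in V\setminus\{v\}$, with respect to the $\mathbb Z_p$ (the factor $\mathbb R$, if present, is just a direct factor).

**Lemma 10.** $R$, embedded diagonally, is dense in $A^v$ for every $v\in V$.

An example with $P=\{2,3\}$ and $v=3$: find an element of $\mathbb Z[1/6]$ that is within $4\mathbb Z_2$ of $\frac12$ and within $\frac1{100}$ of $0$ in $\mathbb R$. Start with $\frac12$ and correct it by an element of $4\mathbb Z[1/3]$ close to $-\frac12$, namely $-\frac{40}{81}$. The sum is $\frac1{162}$. It works: $\frac1{162}-\frac12=-\frac{40}{81}\in4\mathbb Z_2$, and $\frac1{162}<\frac1{100}$. The price is a large power of $3$ in the denominator, and the place $3$ is the one we released.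

*Proof.* *Case $v=\infty$.* The sets $N\prod_{p\in P}\mathbb Z_p$, with $N$ a product of primes in $P$ (repetitions allowed), form a base at $0$ in $A^\infty$. Given $x\in A^\infty$ and $N$, only finitely many $p$ have $x_p/N\notin\mathbb Z_p$; for these choose $r_p\in\mathbb Z[1/p]$ with $x_p/N-r_p\in\mathbb Z_p$, and let $r=\sum r_p\in R$. For every $p\in P$ the summands $r_q$ with $q\ne p$ lie in $\mathbb Z_p$, so $x_p/N-r\in\mathbb Z_p$. Hence $x-Nr\in N\prod_p\mathbb Z_p$, and $Nr\in R$.

*Case $v=q\in P$.* Let $x\in A^q$, $\varepsilon>0$, and $N$ a product of primes in $P\setminus\{q\}$. The first case, applied to $P\setminus\{q\}$, gives $r\in R$ with $r-x_p\in N\mathbb Z_p$ for all $p\in P\setminus\{q\}$. The group $N\mathbb Z[1/q]$ is dense in $\mathbb R$ and contained in $N\mathbb Z_p$ for $p\ne q$. Choose $s\in N\mathbb Z[1/q]$ with $|r+s-x_\infty|<\varepsilon$. Then $r+s\in R$ satisfies $r+s-x_p\in N\mathbb Z_p$ for all $p\in P\setminus\{q\}$ as well. $\square$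

**Lemma 11.** $M_vH$ is dense in $G$ for every $v\in V$.

*Proof.* Let $C=\overline{M_vH}$. Let $e:A^v\to G$ send $x$ to the element with coordinates (the images of) $u(x_w)$ for $w\ne v$ and $1$ at $v$. This lies in $G$, since $u(x_p)\in SL_2(\mathbb Z_p)$ for almost all $p$, and $e$ is a homomorphism. It is continuous at $0$, hence everywhere: a basic neighborhood of $1$ in $G$ restricts only finitely many coordinates beyond $\Omega_p$, and $e$ maps $\mathbb Z_p$ into $\Omega_p$. For $r\in R$, the element $e(r)$ is the diagonal element $u(r)\in H$ times the element of $M_v$ that cancels its $v$-coordinate. So $e(R)\subseteq M_vH$, and Lemma 10 gives $e(A^v)\le C$. Likewise for $u^-$. Restricting to the factor $\mathbb Q_w$ of $A^v$, we see that $C$ contains generators of $M_w$ for every $w\ne v$. Also $M_v\le C$.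

So $C$ contains all elements of finite support, and these are dense in $G$: given $g\in G$ and a basic neighborhood $U$ of $1$ that contains $\{1\}\times\prod_{p\in T}\{1\}\times\prod_{p\notin T}\Omega_p$ with $T$ finite, enlarge $T$ to contain all $p$ with $g_p\notin\Omega_p$, and let $g'$ agree with $g$ at $\infty$ and on $T$ and be $1$ elsewhere. Then $g^{-1}g'$ is $1$ at $\infty$ and on $T$ and lies in $\Omega_p$ elsewhere, so $g'\in gU$. Hence $C=G$. $\square$

## Discrete groups containing the modular group

For $P=\varnothing$, Theorem 2 says that $PSL_2(\mathbb Z)$ is maximal among the closed subgroups of $PSL_2(\mathbb R)$. This case contains the real-variable part of the general proof, so we isolate its main ingredient.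

**Lemma 12.** If $\Delta$ is a discrete subgroup of $PSL_2(\mathbb R)$ containing $PSL_2(\mathbb Z)$, then $\Delta=PSL_2(\mathbb Z)$.

*Proof.* Let $\tilde\Delta$ be the preimage of $\Delta$ in $SL_2(\mathbb R)$. Some neighborhood of $1$ meets it only in $\{\pm1\}$, so $\tilde\Delta$ is discrete; it contains $SL_2(\mathbb Z)$. Let $T=u(1)$ and $\gamma=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\tilde\Delta$. A direct computation gives
$$\gamma T\gamma^{-1}=\begin{pmatrix}1-ac&a^2\\-c^2&1+ac\end{pmatrix}.\tag{1}$$

**(A) If $c\ne0$ then $|c|\ge1$ (Shimizu).** The purpose is to forbid small nonzero lower left entries. Suppose $0<|c|<1$. Let $A_0=\gamma$ and $A_{n+1}=A_nTA_n^{-1}\in\tilde\Delta$, with left column entries $a_n,c_n$. By (1), $c_{n+1}=-c_n^2$ and $a_{n+1}=1-a_nc_n$. So $|c_n|=|c|^{2^n}\to0$ with $c_n\ne0$, and $|a_{n+1}|\le1+|c||a_n|$. If $B=\max(|a|,\frac1{1-|c|})$, then $|a_n|\le B$ implies $|a_{n+1}|\le1+|c|B\le B$, so $(a_n)$ is bounded. Thus $a_nc_n\to0$ and $a_n\to1$, and (1) gives $A_n\to T$. But $A_n\ne T$ since $c_n\ne0$. So $A_nT^{-1}\to1$ through nontrivial elements of $\tilde\Delta$, contradicting discreteness.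

**(B) If $c=0$ then $\gamma\in SL_2(\mathbb Z)$.** If $|a|\ne1$, we may invert $\gamma$ to have $|a|<1$. By (1), $\gamma T\gamma^{-1}=u(a^2)$, and repeating, $1\ne\gamma^nT\gamma^{-n}=u(a^{2n})\to1$, a contradiction. So $\pm\gamma=u(s)$ for some $s\in\mathbb R$ and some choice of sign. Multiplying by a power of $T$, we may assume $0\le s<1$. With $\omega=\begin{pmatrix}0&-1\\1&0\end{pmatrix}\in SL_2(\mathbb Z)$ we get $\omega u(s)\omega^{-1}=u^-(-s)\in\tilde\Delta$. Its lower left entry $-s$ has absolute value less than $1$, so $s=0$ by (A). Hence the original $\gamma$ is $\pm$ a power of $T$.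

**(C) Every $\gamma\in\tilde\Delta$ lies in $SL_2(\mathbb Z)$.** We reduce to (B) by moving a high point. Let $y>2/\sqrt3$ and $z_0=iy$ in the upper half plane. By the standard reduction for $SL_2(\mathbb Z)$ there is $g\in SL_2(\mathbb Z)$ with $\operatorname{Im}(g\gamma z_0)\ge\sqrt3/2$. Let $\delta=g\gamma\in\tilde\Delta$ have lower row $(c,d)$. If $c\ne0$, then $|c|\ge1$ by (A), and
$$\operatorname{Im}\delta z_0=\frac{y}{c^2y^2+d^2}\le\frac1y<\frac{\sqrt3}2,$$
a contradiction. So $c=0$, $\delta\in SL_2(\mathbb Z)$ by (B), and $\gamma=g^{-1}\delta\in SL_2(\mathbb Z)$. $\square$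

## Projecting to the real factor: end of the proof of Theorem 2

The subgroup $H$ is countable and $G$ is not, so $H\ne G$. Let $K$ be a closed subgroup with $H\le K\ne G$; we must show $K=H$. By Lemma 11, $K$ contains no $M_v$, since otherwise it would contain the dense set $M_vH$. The plan replaces the missing spare factor: we show that $K$ meets $G_f$ trivially, so that $K\cap O$ is a copy of a closed subgroup of $PSL_2(\mathbb R)$, and there we know enough.

**Step 1. $K\cap G_f=1$.** Here $M_\infty$ serves as a spare factor for $G_f$. The group $K\cap G_f$ is closed and normalized by $H$. Since $M_\infty$ centralizes $G_f$, an element $h\in H$ acts on $G_f$ by conjugation as $\mathrm{pr}_f(h)$ does; so $\mathrm{pr}_f(H)$ normalizes $K\cap G_f$. By Lemma 11 with $v=\infty$, the set $\mathrm{pr}_f(M_\infty H)=\mathrm{pr}_f(H)$ is the image of a dense set under a continuous surjection, hence dense in $G_f$. As normalizers of closed subgroups are closed, $K\cap G_f$ is normal in $G_f$. If it were nontrivial, Lemma 6 applied to $G_f$ would give $M_p\le K$ for some $p$, a contradiction.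

**Step 2. $K\cap O$ is isomorphic to its real projection.** Let $\Gamma_K=K\cap O\le M_\infty\times\Omega$ and $\Delta=\mathrm{pr}_\infty(\Gamma_K)$. Since $\Omega$ is compact, the projection $M_\infty\times\Omega\to M_\infty$ is a closed map. Hence $\Delta$ is closed in $M_\infty$, and $\Gamma_K\to\Delta$ is a continuous closed surjective homomorphism. Its kernel is $K\cap\Omega\le K\cap G_f=1$. So it is an isomorphism of topological groups. By Lemma 9, $\Delta\supseteq\mathrm{pr}_\infty(H\cap O)=PSL_2(\mathbb Z)$.

**Step 3. $\Delta$ is discrete.** By Cartan's theorem the closed subgroup $\Delta$ is a Lie subgroup of $M_\infty$. Let $W\le\mathfrak{sl}_2(\mathbb R)$ be its Lie algebra. It is invariant under $\mathrm{Ad}(\Delta)$, in particular under $\mathrm{Ad}(SL_2(\mathbb Z))$. Suppose $W\ne0$. The operator $\mathrm{Ad}\,u(1)$ restricted to $W$ is unipotent, so it has a nonzero fixed vector. Its fixed vectors in $\mathfrak{sl}_2(\mathbb R)$ are the trace-zero matrices commuting with $E=\begin{pmatrix}0&1\\0&0\end{pmatrix}$, that is, $\mathbb RE$. So $E\in W$. Using $u^-(1)$ in the same way, $E^-=\begin{pmatrix}0&0\\1&0\end{pmatrix}\in W$. Finally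
$$\mathrm{Ad}(u(1))E^-=\begin{pmatrix}1&-1\\1&-1\end{pmatrix}\in W,$$
and adding $E-E^-$ shows that $\begin{pmatrix}1&0\\0&-1\end{pmatrix}\in W$. So $W=\mathfrak{sl}_2(\mathbb R)$, $\Delta$ is open, and $\Delta=M_\infty$ by connectedness.

Then the inverse of $\Gamma_K\to\Delta$, followed by the projection to $\Omega$, is a continuous homomorphism $M_\infty\to\Omega$ whose graph is $\Gamma_K$. The group $M_\infty$ is connected, and $\Omega$ is totally disconnected: in each $\Omega_p$ the images of the congruence subgroups $\{g\in SL_2(\mathbb Z_p):g\equiv1\bmod p^n\}$ are open subgroups with trivial intersection. So the homomorphism is trivial and $\Gamma_K=M_\infty\times1$. Thus $M_\infty\le K$, a contradiction. Hence $W=0$ and $\Delta$ is discrete.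

**Step 4. $\Gamma_K=H\cap O$.** By Lemma 12, $\Delta=PSL_2(\mathbb Z)=\mathrm{pr}_\infty(H\cap O)$. Since $H\cap O\le\Gamma_K$ and $\mathrm{pr}_\infty$ is injective on $\Gamma_K$, the two groups are equal.

**Step 5. $K=H$.** First, $G=HO$: for $g\in G$ the open set $gO$ meets the dense set $HM_\infty=M_\infty H$, so $g\in HM_\infty O=HO$. Now let $x\in K$ and write $x=ho$ with $h\in H$, $o\in O$. Then $o=h^{-1}x\in K\cap O=\Gamma_K\le H$, so $x\in H$. This proves irreducibility.

**Step 6. Faithfulness.** A nontrivial core of $H$ would contain some $M_v$ by Lemma 6; but $M_v$ is uncountable and $H$ is countable. $\blacksquare$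

With $P=\{2,3\}$ we have $|\mathcal M_G|=3$. In agreement with Proposition 4, no $M_v$ is compact or open, and $M_vH$ is dense, proper and not closed.

## No minimal normal subgroups: a free group acting 2-transitively

For Proposition 3 we want a discrete group with a faithful 2-transitive action and no minimal normal subgroup. Let $G$ be a discrete free group of rank $2$.

**Step 1. $\mathcal M_G=\varnothing$ for a free group of rank $2$.** Suppose $M$ is a minimal normal subgroup, and take $1\ne m\in M$. Free groups are residually finite, so there is a normal subgroup $N$ of finite index with $m\notin N$. Then $M\cap N$ is normal in $G$ and properly contained in $M$. It has finite index in $M$, and $M$ is infinite because $G$ is torsion-free; so $M\cap N\ne1$. This contradicts minimality.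

**Step 2. It suffices to find a faithful 2-transitive action of $G$ on $\mathbb Z$.** Let $H$ be a point stabilizer. A 2-transitive action is primitive, so $H$ is a maximal subgroup, and the core of $H$ is the kernel of the action, which is trivial. All subgroups are closed, so $G/H$ is faithful irreducible.

**Step 3. Such an action exists.** Let $\sigma(x)=x+1$ on $\mathbb Z$. We look for $\tau\in\mathrm{Sym}(\mathbb Z)$ such that $\langle\sigma,\tau\rangle$ is 2-transitive and free on $\sigma,\tau$. The group $\mathrm{Sym}(\mathbb Z)$ is Polish, and its basic open sets consist of the permutations extending a given finite partial injection $p$. By the Baire category theorem it suffices to show that each of the following countably many sets of $\tau$ is open and dense. They are open because each membership is witnessed by finitely many values of $\tau^{\pm1}$. For density we extend an arbitrary finite partial injection $p$ so as to force membership; any finite partial injection extends to a permutation.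

*Transitivity sets.* For $a\ne b$ and $c\ne d$ in $\mathbb Z$: the set of $\tau$ such that some element of $\langle\sigma,\tau\rangle$ maps $(a,b)$ to $(c,d)$. Choose $N$ with $a+N,b+N\notin\operatorname{dom}p$ and $L$ with $c+L,d+L\notin\operatorname{ran}p$. Extend $p$ by $\tau(a+N)=c+L$ and $\tau(b+N)=d+L$. Then $\sigma^{-L}\tau\sigma^N$ maps $(a,b)$ to $(c,d)$.

*Freeness sets.* For a reduced word $w=\sigma^{a_0}\tau^{e_1}\sigma^{a_1}\cdots\tau^{e_r}\sigma^{a_r}$ with $r\ge1$, $e_i=\pm1$, and $a_i\ne0$ whenever $e_i=-e_{i+1}$: the set of $\tau$ with $w(\sigma,\tau)\ne1$. Choose $x_0$ with $\sigma^{a_r}x_0\notin\operatorname{dom}p\cup\operatorname{ran}p$, and apply the letters to $x_0$ from right to left. We maintain that whenever a letter $\tau^e$ is to be applied to a point $x$, the partial map $\tau^e$ is not yet defined at $x$; this holds for the first such letter. At this moment we define $\tau^e(x)=y$, where $y$ is chosen so that $y$ and its translate $\sigma^ay$ by the next power of $\sigma$ avoid the finite set of all points used so far: those of the domain and range of the current partial map, and those on the path from $x_0$ to $x$. The map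 remains injective, because $y$ is new.

We check that the next letter $\tau^{e'}$ is undefined at $\sigma^ay$. The old domain and range are avoided. The new pair adds $x$ to the domain of $\tau^e$ and $y$ to the domain of $\tau^{-e}$. If $e'=e$, we need $\sigma^ay\ne x$, which holds since $x$ is a used point. If $e'=-e$, we need $\sigma^ay\ne y$, which holds since $a\ne0$ in this case. At the last $\tau$-letter we also choose $y$ with $\sigma^{a_0}y\ne x_0$. Then $w(\sigma,\tau)x_0=\sigma^{a_0}y\ne x_0$.

A $\tau$ in the intersection of all these sets makes $\langle\sigma,\tau\rangle$ 2-transitive. A nontrivial reduced word either is a nonzero power of $\sigma$, which is a nontrivial permutation, or contains $\tau^{\pm1}$ and is nontrivial by the freeness sets. So $\langle\sigma,\tau\rangle$ is free of rank $2$, and its action on $\mathbb Z$ is faithful and 2-transitive. This proves Proposition 3, and with it Corollary 5. $\blacksquare$
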